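\title{A 4-angulated category whose two-term complexes admit no triangulated structure}

\begin{abstract}
We construct a 4-angulated category $\mathcal M$, with $\Sigma=\mathrm{Id}$ and a single indecomposable object, such that the homotopy category $\mathcal H^{[-1,0]}(\mathcal M)$ of two-term complexes admits no triangulated structure, not even with the octahedral axiom omitted. The category $\mathcal M$ consists of the finitely generated free modules over a local ring $A$ whose radical has square zero. A suspension on $\mathcal H^{[-1,0]}(\mathcal M)$ would force a certain automorphism of the residue division ring of $A$ to lift to the endomorphism ring of a two-term complex, and $A$ is built so that no lift exists. In the positive direction, if $\mathcal M$ is a 2-cluster tilting subcategory with $\mathcal M[2]=\mathcal M$ of an algebraic triangulated category $\mathcal T$, then $\mathcal H^{[-1,0]}(\mathcal M)\simeq\mathcal T$.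
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal M$ be an additive category, $\mathcal H(\mathcal M)$ the homotopy category of complexes over $\mathcal M$, and $\mathcal H^{[-1,0]}(\mathcal M)$ its full subcategory of complexes concentrated in degrees $-1$ and $0$. An object of $\mathcal H^{[-1,0]}(\mathcal M)$ is a morphism $a\colon M_1\to M_0$ of $\mathcal M$, with $M_1$ in degree $-1$, and the morphisms from $a\colon M_1\to M_0$ to $a'\colon M_1'\to M_0'$ form the group
\begin{equation}\label{eq:homs}
\{(f_1,f_0): a'f_1=f_0a\}\big/\{(ha,a'h): h\colon M_0\to M_1'\}.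
\end{equation}
The category $\mathcal H(\mathcal M)$ is triangulated, but its shift does not preserve two-term complexes: it sends $(0\to M)$ to $(M\to 0)$, and it sends $(M\to 0)$ to a complex in degree $-2$. A triangulated structure on $\mathcal H^{[-1,0]}(\mathcal M)$ therefore needs a different suspension, which has to come from extra structure on $\mathcal M$. The following is known. If $\Gamma$ is a finite-dimensional algebra over a field $k$ and $\mathcal H^{[-1,0]}(\operatorname{proj}\Gamma)$ has a triangulated structure, then $\Gamma$ is self-injective; if moreover $\Gamma/\operatorname{rad}\Gamma$ is separable over $k$, then $\operatorname{proj}\Gamma$ has a 4-angulated structure. Here a 4-angulated category, in the sense of Geiss, Keller and Oppermann \cite{GKO}, is an additive category with an automorphism $\Sigma$ and a class of 4-angles $X_1\to X_2\to X_3\to X_4\to\Sigma X_1$ subject to the axioms recalled in Section~\ref{sec:axioms}. The question in the opposite direction is posed in \cite{Yang}.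

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal M$ be a 4-angulated category. Does $\mathcal H^{[-1,0]}(\mathcal M)$ have a structure of a triangulated category?}
\medskip

There is a reason to expect a positive answer. Let $\mathcal M$ be a full subcategory of a triangulated category $\mathcal T$ such that $\mathcal M[2]=\mathcal M$ and every object of $\mathcal T$ is the cone of a morphism of $\mathcal M$. Given $X_1\to X_2$ in $\mathcal M$ with cone $Z$, write $Z[1]$ as the cone of a morphism $X_3\to X_4$ of $\mathcal M$. The triangles $X_1\to X_2\to Z\to X_1[1]$ and $Z\to X_3\to X_4\to Z[1]$ splice to a sequence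
\[
X_1\to X_2\to X_3\to X_4\to X_1[2]
\]
in $\mathcal M$, which has the shape of a 4-angle with $\Sigma=[2]$. Its first half presents $Z$ and its second half presents $Z[1]$. So in any 4-angulated category there is a \emph{candidate suspension} on two-term complexes: complete $X_1\to X_2$ to a 4-angle and take $X_3\to X_4$. For the subcategories in the next theorem, two-term complexes recover $\mathcal T$ itself. The terms are recalled in Section~\ref{sec:ct}.

\begin{theorem}\label{thm:ct}
Let $\mathcal T=H^0(\mathcal A)$ with $\mathcal A$ a pretriangulated dg category, and let $\mathcal M\subset\mathcal T$ be a 2-cluster tilting subcategory with $\mathcal M[2]=\mathcal M$. Then $\mathcal T\simeq\mathcal H^{[-1,0]}(\mathcal M)$, so $\mathcal H^{[-1,0]}(\mathcal M)$ is triangulated.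
\end{theorem}

Nevertheless the answer to the Question is negative. Let $k$ be a field of characteristic different from $2$ that contains a primitive fourth root of unity $\zeta$, for example $k=\mathbb Q(i)$. In Section~\ref{sec:ring} we construct from $k$ a local ring $A$ with $(\operatorname{rad}A)^2=0$. Let $\mathcal M$ be the category of finitely generated free right $A$-modules; since $A$ is local, these are the finitely generated projective right $A$-modules, and $A$ is the only indecomposable object up to isomorphism. Let $\mathcal C=\mathcal H^{[-1,0]}(\mathcal M)$, and put $P=(0\to A)$ and $Q=(A\to 0)$ in $\mathcal C$.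

\begin{theorem}\label{thm:ang}
The category $\mathcal M$ has a 4-angulated structure with $\Sigma=\mathrm{Id}_{\mathcal M}$.
\end{theorem}

\begin{theorem}\label{thm:no}
\textup{(a)} For any triangulated or pretriangulated structure on $\mathcal C$, the suspension $S$ satisfies $SP\cong Q$. \textup{(b)} No autoequivalence of $\mathcal C$ sends $P$ to an object isomorphic to $Q$. Hence $\mathcal C$ has no triangulated and no pretriangulated structure.
\end{theorem}

Theorem~\ref{thm:no} excludes every choice of suspension and asks for no compatibility with the 4-angulation. Together with Theorem~\ref{thm:ct} it gives the following.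

\begin{corollary}\label{cor:notct}
The category $\mathcal M$ of Theorem~\ref{thm:ang} is not a $[2]$-closed 2-cluster tilting subcategory of any algebraic triangulated category.
\end{corollary}

The ring $A$ is not a finite-dimensional algebra, and nothing is claimed here about finite-dimensional algebras.

The proof runs as follows. The radical of $A$ is generated by one element $p$, and moving $p$ past elements of $A$ defines an automorphism $\sigma$ of the residue division ring $D$. Besides $P$ and $Q$, the category $\mathcal C$ has one more indecomposable object $L=(A\xrightarrow{p}A)$, whose endomorphism ring $E$ is again local with residue ring $D$ (Section~\ref{sec:setting}). The 4-angulation exists as soon as $\sigma^4=1$ (Section~\ref{sec:ang}). A pretriangulated structure on $\mathcal C$ forces $\sigma^{-2}$ to lift from $D$ to a ring automorphism of $E$ (Section~\ref{sec:forced}). These two conditions are independent enough that the first can hold while the second fails (Section~\ref{sec:ring}). Section~\ref{sec:ct} proves Theorem~\ref{thm:ct} and can be read on its own.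

\section{The axioms}\label{sec:axioms}

Let $\mathcal M$ be an additive category with an automorphism $\Sigma$. A \emph{4-$\Sigma$-sequence} $X_\bullet$ is a diagram
\[
X_1\xrightarrow{\alpha_1}X_2\xrightarrow{\alpha_2}X_3\xrightarrow{\alpha_3}X_4\xrightarrow{\alpha_4}\Sigma X_1 .
\]
A morphism from $X_\bullet$ to $Y_\bullet$, whose maps we call $\beta_i$, is a quadruple $\varphi=(\varphi_1,\dots,\varphi_4)$ with $\varphi_{i+1}\alpha_i=\beta_i\varphi_i$ for $i=1,\dots,4$, where $\varphi_5=\Sigma\varphi_1$. We call this equation \emph{square $i$}. The \emph{cone} of $\varphi$ is the 4-$\Sigma$-sequence with terms $X_{i+1}\oplus Y_i$ and maps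
\[
\begin{pmatrix}-\alpha_{i+1}&0\\ \varphi_{i+1}&\beta_i\end{pmatrix}\qquad(i=1,\dots,4),
\]
where $X_5=\Sigma X_1$ and $\alpha_5=\Sigma\alpha_1$. A \emph{4-angulated structure} \cite{GKO} is a class of 4-$\Sigma$-sequences, called \emph{4-angles}, with the following properties.
\begin{itemize}
\item[(N1)] The class is closed under isomorphisms, direct sums and direct summands; it contains $X\xrightarrow{1}X\to0\to0\to\Sigma X$ for every $X$; and every morphism of $\mathcal M$ is the first map of a 4-angle.
\item[(N2)] $X_\bullet$ is a 4-angle if and only if its rotation $X_2\xrightarrow{\alpha_2}X_3\xrightarrow{\alpha_3}X_4\xrightarrow{\alpha_4}\Sigma X_1\xrightarrow{\Sigma\alpha_1}\Sigma X_2$ is a 4-angle. (The sign on the last map is $(-1)^4=1$.)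
\item[(N3)] If $X_\bullet,Y_\bullet$ are 4-angles and $\varphi_2\alpha_1=\beta_1\varphi_1$, then there are $\varphi_3,\varphi_4$ such that $(\varphi_1,\dots,\varphi_4)$ is a morphism.
\item[(N4)] In (N3), $\varphi_3$ and $\varphi_4$ can be chosen so that the cone is a 4-angle.
\end{itemize}
Axiom (N3) gives the candidate suspension a value on morphisms, $(\varphi_1,\varphi_2)\mapsto(\varphi_3,\varphi_4)$, but it says nothing about uniqueness. The counterexample exploits this gap.

A \emph{pretriangulated structure} on an additive category consists of an autoequivalence $S$ and a class of triangles $U\xrightarrow{f}V\xrightarrow{g}W\xrightarrow{h}SU$ that satisfy the axioms of a triangulated category except possibly the octahedral axiom. A morphism $g\colon V\to W$ is a \emph{weak cokernel} of $f\colon U\to V$ if $gf=0$ and every morphism $g'$ with $g'f=0$ factors through $g$. We use only two consequences of the axioms: every morphism is the first map of a triangle; and in a triangle as above, $g$ is a weak cokernel of $f$, $h$ is a weak cokernel of $g$, and $S(f)h=0$. An equivalence of additive categories preserves finite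 products, hence the addition of morphisms, so it induces ring isomorphisms on endomorphism rings. Finally, a ring is \emph{local} if its non-units form an ideal, which is then the radical. In a local ring $x$ or $1-x$ is a unit for every $x$, and the only idempotents are $0$ and $1$.

\section{Local rings of length two and their two-term complexes}\label{sec:setting}

Until Section~\ref{sec:ring} only a few formal properties of the ring are used, so we isolate them.

\begin{definition}\label{def:length2}
A \emph{local ring of length two} is a local ring $A$ together with an element $p\ne0$ such that $p^2=0$ and $I:=\operatorname{rad}A=pA=Ap$. We write $D=A/I$ for the residue division ring and $a\mapsto\bar a$ for the projection.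
\end{definition}

Fix such a pair $(A,p)$. Then $I^2=Ap\cdot pA=0$, and $pa\neq0\neq ap$ for a unit $a$, so
\begin{equation}\label{eq:ann}
\{a: pa=0\}=I=\{a: ap=0\}.
\end{equation}
Hence $\bar a\mapsto pa$ and $\bar a\mapsto ap$ are additive bijections $D\to I$. For $x\in D$ we write $px$ for the image of $x$ under the first one, and we define the \emph{twist} $\sigma\colon D\to D$ by comparing the two:
\begin{equation}\label{eq:twist}
pa=p\bar a,\qquad ap=p\,\sigma(\bar a)\qquad(a\in A).
\end{equation}
The additive bijection $\sigma$ is a ring automorphism, because $(ab)p=a\,p\sigma(\bar b)=p\sigma(\bar a)\sigma(\bar b)$.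

Let $\mathcal M$ be the category of finitely generated free right $A$-modules and $\mathcal C=\mathcal H^{[-1,0]}(\mathcal M)$. Morphisms $A^n\to A^m$ are $m\times n$ matrices over $A$ acting on columns from the left, and \eqref{eq:twist} holds for matrices with $\sigma$ applied entrywise. A square matrix $g$ over $A$ is invertible if $\bar g$ is: for a lift $g'$ of $\bar g^{-1}$, both $gg'$ and $g'g$ have the form $1+\nu$ with $\nu^2=0$.

\begin{lemma}\label{lem:normal}
Every morphism of $\mathcal M$ is isomorphic to a finite direct sum of copies of $A\xrightarrow{1}A$, $A\xrightarrow{p}A$, $A\to0$ and $0\to A$.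
\end{lemma}

\begin{proof}
If the matrix has a unit entry, row and column operations split off a summand $A\xrightarrow{1}A$. After finitely many steps all entries lie in $I$, so the matrix is $pB$ with $B$ a matrix over $D$. A change of bases replaces $pB$ by $g'pBg^{-1}=p\,\sigma(\bar g')B\bar g^{-1}$, and over the division ring $D$ this brings $B$ to the form $\operatorname{diag}(1_r,0)$.
\end{proof}

The complex $A\xrightarrow{1}A$ is zero in $\mathcal C$. So every object of $\mathcal C$ is a finite direct sum of copies of
\[
P=(0\to A),\qquad Q=(A\to0),\qquad L=(A\xrightarrow{p}A).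
\]
Formulas \eqref{eq:homs} and \eqref{eq:ann} give $\operatorname{End}P=A=\operatorname{End}Q$, $\operatorname{Hom}(P,Q)=0=\operatorname{Hom}(Q,P)$, and
\begin{equation}\label{eq:homtable}
\begin{aligned}
\operatorname{Hom}(P,L)&=A/pA=D, &\qquad \operatorname{Hom}(L,P)&=\{b: bp=0\}=I,\\
\operatorname{Hom}(L,Q)&=A/Ap=D, &\qquad \operatorname{Hom}(Q,L)&=\{a: pa=0\}=I.
\end{aligned}
\end{equation}
Let $\iota\colon P\to L$ and $\kappa\colon L\to Q$ be the classes of $1$, and let $\rho\colon P\to P$ be given by $p$. All three are nonzero. It remains to describe
\[
E:=\operatorname{End}L=\{(a,b)\in A^2: pa=bp\}\big/\{(hp,ph): h\in A\},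
\]
where $pa=bp$ means $\bar a=\sigma(\bar b)$ by \eqref{eq:twist}.

\begin{lemma}\label{lem:E}
The map $e=[(a,b)]\mapsto\bar e:=\bar b$ is a surjective ring homomorphism $E\to D$. Its kernel $J$ has square zero, the map $z\mapsto\omega z:=[(0,pz)]$ is a bijection $D\to J$, and
\begin{equation}\label{eq:Erules}
[(pa',pb')]=\omega\bigl(b'-\sigma^{-1}(a')\bigr),\qquad \omega z\cdot e=\omega z\bar e,\qquad e\cdot\omega z=\omega\,\sigma(\bar e)z
\end{equation}
for $a',b',z\in D$ and $e\in E$. In particular $E$ is local with radical $J$.
\end{lemma}

\begin{proof}
The map is well defined because $ph\in I$, and it is surjective because any lifts of $\sigma(x)$ and $x$ form a pair $(a,b)$. If $\bar b=0$ then $\bar a=0$, so $J$ consists of the classes $[(pa',pb')]$, and $J^2=0$. Subtracting $(hp,ph)=(p\sigma(\bar h),p\bar h)$ with $\bar h=\sigma^{-1}(a')$ gives the first formula, which shows that $z\mapsto\omega z$ is onto. If $(0,pz)=(hp,ph)$, then $\bar h=0$ and so $z=0$. The last two formulas are \eqref{eq:twist} in the second component.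
\end{proof}

We write $\omega=\omega 1=[(0,p)]$. The objects $P,Q,L$ have local endomorphism rings, so they are indecomposable, and every indecomposable object of $\mathcal C$ is isomorphic to one of them. They are pairwise non-isomorphic, since $\operatorname{Hom}(P,Q)=0$ while $\operatorname{End}P$, $\operatorname{Hom}(L,Q)$ and $\operatorname{Hom}(P,L)$ are nonzero.

\begin{example}[The candidate suspension by hand]\label{ex:candidate}
Suppose $\sigma^4=1$. In the 4-angulation of Section~\ref{sec:ang}, with $\Sigma=\mathrm{Id}$, the objects $P,Q,L$ are the first halves of the 4-angles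
\[
0\to A\xrightarrow{1}A\to 0\to 0,\qquad A\to0\to0\to A\xrightarrow{1}A,\qquad T=(A\xrightarrow{p}A\xrightarrow{p}A\xrightarrow{p}A\xrightarrow{p}A).
\]
Reading off $X_3\to X_4$, the candidate suspension sends $P\mapsto Q$, $Q\mapsto P$, $L\mapsto L$. To see what it does on $E$, note that by \eqref{eq:twist} a quadruple of matrices $(\varphi_i)$ is a morphism $T^m\to T^n$ if and only if
\begin{equation}\label{eq:chain}
\bar\varphi_i=\sigma(\bar\varphi_{i+1})\qquad\text{for all } i \text{ modulo } 4.
\end{equation}
Let $e=[(\varphi_1,\varphi_2)]\in E$ with $\bar e=x$. Squares 2 and 3 say $\bar\varphi_3=\sigma^{-1}(x)$ and $\bar\varphi_4=\sigma^{-2}(x)$, and square 4 says $\bar\varphi_4=\sigma(\bar\varphi_1)=\sigma^2(x)$, which is no new condition because $\sigma^4=1$. So $e'=[(\varphi_3,\varphi_4)]$ can be any element of $E$ with $\overline{e'}=\sigma^{-2}(\bar e)$. For instance, $(0,0,0,p)$ completes the zero morphism, and its second half is $\omega\ne0$. The candidate is defined only modulo $J$. If it is to become an equivalence, the choices $e\mapsto e'$ must form a ring automorphism of $E$ that induces $\sigma^{-2}$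 on $D$.

In the simplest rings such an automorphism exists. Let $F$ be a field with an automorphism $\sigma$ such that $\sigma^4=1$, and let $A=F\oplus F$ with $(x,x')(z,z')=(xz,\sigma(x)z'+x'z)$ and $p=(0,1)$; for $\sigma=1$ this is the ring of dual numbers $F[p]/(p^2)$. Here $x\mapsto\tilde x=[((\sigma x,0),(x,0))]$ is a ring homomorphism $F\to E$. By \eqref{eq:Erules},
\[
(\tilde x+\omega x')(\tilde z+\omega z')=\widetilde{xz}+\omega(\sigma(x)z'+x'z),
\]
so applying $\sigma^{-2}$ to both coordinates is the required automorphism. The counterexample deforms this multiplication so that $E\to D$ no longer splits and $\sigma^{-2}$ no longer lifts.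
\end{example}

Two things must be proved for this plan to work beyond the candidate: that $\mathcal M$ is 4-angulated, and that \emph{every} suspension, not only the candidate, produces a lift of $\sigma^{-2}$. These are the tasks of the next two sections.

\section{The 4-angulation}\label{sec:ang}

In this section $(A,p)$ is a local ring of length two with $\sigma^4=1$, and $\Sigma=\mathrm{Id}_{\mathcal M}$. Indices are read modulo $4$. A 4-$\Sigma$-sequence with $\alpha_{i+1}\alpha_i=0$ for all $i$ is a 4-periodic complex; we call it a \emph{complex}, and morphisms of complexes are chain maps. A \emph{homotopy} is a family $h_i\colon X_i\to Y_{i-1}$; it changes $\varphi_i$ to $\psi_i=\varphi_i+\beta_{i-1}h_i+h_{i+1}\alpha_i$. A complex is \emph{contractible} if its identity is null-homotopic, and a chain map that factors through a contractible complex is null-homotopic. Multiplying out $2\times2$ matrices gives two facts. First, $\left(\begin{smallmatrix}1&0\\-h_{i+1}&1\end{smallmatrix}\right)$ is an isomorphism $\operatorname{cone}(\varphi)\to\operatorname{cone}(\psi)$, so homotopic chain maps have isomorphic cones.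 Second, $\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ is a contracting homotopy of the cone of an identity map.

Let $T$ be as in Example~\ref{ex:candidate}, and let $U_i$ be the complex with $A$ in positions $i$ and $i+1$, with $\alpha_i=1$, and with $0$ elsewhere. Each $U_i$ is contractible. We declare the \emph{4-angles} to be the sequences isomorphic to $T^n\oplus\bigoplus_iU_i^{c_i}$ for some $n,c_i\geq0$. By \eqref{eq:ann}, every 4-angle is exact and remains exact under $\operatorname{Hom}_A(-,A)$.

\begin{proposition}\label{prop:ang}
These 4-angles form a 4-angulated structure on $\mathcal M$ with $\Sigma=\mathrm{Id}$.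
\end{proposition}

Not every exact complex is a 4-angle. To verify closure under summands, and to see what (N4) demands, we need to recognize the 4-angles among the exact complexes.

\subsection*{Minimal complexes and monodromy}
A complex is \emph{minimal} if all entries of all $\alpha_i$ lie in $I$.

\begin{lemma}\label{lem:minimal}
Every complex is isomorphic to the direct sum of a minimal complex and copies of the $U_i$. The minimal summand is unique up to isomorphism, and it is zero if the complex is contractible.
\end{lemma}

\begin{proof}
Suppose $\alpha_i$ has a unit entry. Then there are a basis element $x$ of $X_i$ and a linear form $\pi\colon X_{i+1}\to A$ with $\pi\alpha_i(x)=1$, and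
\[
X_i=xA\oplus\ker(\pi\alpha_i),\qquad X_{i+1}=\alpha_i(x)A\oplus\ker\pi .
\]
The kernels are finitely generated projective, hence free. The subcomplex $xA\to\alpha_i(x)A$ is a copy of $U_i$. The modules $\ker(\pi\alpha_i)$ and $\ker\pi$ in positions $i$ and $i+1$, with the other two terms unchanged, form a complementary subcomplex: $\alpha_{i-1}$ lands in $\ker(\pi\alpha_i)$ because $\alpha_i\alpha_{i-1}=0$, and $\alpha_i$ maps $\ker(\pi\alpha_i)$ into $\ker\pi$. Induction on the total rank gives the decomposition.

A null-homotopic endomorphism of a minimal complex has all entries in $I$. Let $\theta\colon M_\bullet\oplus V_\bullet\to M'_\bullet\oplus V'_\bullet$ be an isomorphism with $M_\bullet,M'_\bullet$ minimal and $V_\bullet,V'_\bullet$ contractible, and let $f\colon M_\bullet\to M'_\bullet$ and $g\colon M'_\bullet\to M_\bullet$ be the components of $\theta$ and $\theta^{-1}$. Then $1-gf$ factors through $V'_\bullet$ and $1-fg$ factors through $V_\bullet$. So $gf$ and $fg$ are congruent to $1$ modulo $I$, hence invertible, and $f$ is an isomorphism. A contractible complex is the case $M'_\bullet=0$.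
\end{proof}

Let $X_\bullet$ be minimal and exact, and choose bases, so that $\alpha_i=pB_i$ with $B_i$ a matrix over $D$. Then $\operatorname{im}\alpha_{i-1}\subseteq X_iI\subseteq\ker\alpha_i$, and exactness makes both inclusions equalities. Since $\alpha_i(x)=pB_i\bar x$, the second equality says that $B_i$ is injective and the first says that $B_{i-1}$ is surjective. So all terms have the same rank $n$ and all $B_i$ lie in $GL_n(D)$. An isomorphism $\varphi$ replaces $B_i$ by $\sigma(\bar\varphi_{i+1})B_i\bar\varphi_i^{-1}$. The product in which these factors cancel is the \emph{monodromy}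
\[
\mu(X_\bullet)=\sigma^3(B_3)\,\sigma^2(B_2)\,\sigma(B_1)\,B_4\in GL_n(D).
\]

\begin{lemma}\label{lem:monodromy}
Isomorphic minimal exact complexes have conjugate monodromies. A minimal exact complex of rank $n$ is isomorphic to $T^n$ if and only if its monodromy is $1$.
\end{lemma}

\begin{proof}
Under $\varphi$ the four factors of $\mu$ become $\sigma^4(\bar\varphi_4)\sigma^3(B_3)\sigma^3(\bar\varphi_3)^{-1}$, $\sigma^3(\bar\varphi_3)\sigma^2(B_2)\sigma^2(\bar\varphi_2)^{-1}$, $\sigma^2(\bar\varphi_2)\sigma(B_1)\sigma(\bar\varphi_1)^{-1}$ and $\sigma(\bar\varphi_1)B_4\bar\varphi_4^{-1}$. Their product is $\sigma^4(\bar\varphi_4)\mu\bar\varphi_4^{-1}=\bar\varphi_4\mu\bar\varphi_4^{-1}$. Since $\mu(T^n)=1$, a complex isomorphic to $T^n$ has monodromy $1$. Conversely, take $\varphi_4=1$ and then lifts with $\bar\varphi_i=\sigma(\bar\varphi_{i+1})B_i$ for $i=3,2,1$. This transforms $X_\bullet$ into $(p,p,p,p\mu)$.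
\end{proof}

\subsection*{Axioms (N1) and (N2)}
Closure under isomorphisms and direct sums is part of the definition. Let $Y_\bullet\oplus Z_\bullet$ be a 4-angle. Then $Y_\bullet$, $Z_\bullet$ and their minimal summands $Y'_\bullet$, $Z'_\bullet$ are exact, and $Y'_\bullet\oplus Z'_\bullet\cong T^n$ by the uniqueness in Lemma~\ref{lem:minimal}. By Lemma~\ref{lem:monodromy}, $\operatorname{diag}(\mu(Y'_\bullet),\mu(Z'_\bullet))=1$, so both monodromies are $1$, and $Y_\bullet$ and $Z_\bullet$ are 4-angles. The sequence $X\xrightarrow{1}X\to0\to0\to X$ is a sum of copies of $U_1$. The four morphisms of Lemma~\ref{lem:normal} are the first maps of $U_1$, $T$, $U_4$ and $U_2$, so every morphism starts a 4-angle. This proves (N1). Rotation fixes $T$, sends $U_i$ to $U_{i-1}$ and has order $4$, which proves (N2).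

\subsection*{Axiom (N3)}
Decompose $X_\bullet$ and $Y_\bullet$ into copies of $T$ and the $U_i$. The components of $(\varphi_1,\varphi_2)$ satisfy square 1, and completions of the components assemble to a completion. The case $T\to T$ was done in Example~\ref{ex:candidate}. The other cases are listed below. A square whose source or target is $0$ commutes, and the last column treats the remaining squares.
\[
\begin{array}{l|l|l|l}
\text{case} & \text{given} & \text{choice} & \text{remaining squares}\\ \hline
X_\bullet=U_1 & \varphi_2=\beta_1\varphi_1 & \varphi_3=\varphi_4=0 & 2\colon\ \beta_2\beta_1\varphi_1=0\\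
X_\bullet=U_2 & \varphi_1=0 & \varphi_3=\beta_2\varphi_2,\ \varphi_4=0 & 2\colon\text{ by choice};\ 3\colon\ \beta_3\beta_2\varphi_2=0\\
X_\bullet=U_3 & \varphi_1=\varphi_2=0 & \varphi_3=\varphi_4=0 & \text{all maps are } 0\\
X_\bullet=U_4 & \beta_1\varphi_1=0 & \varphi_3=0,\ \beta_4\varphi_4=\varphi_1 & 4\colon\text{ by choice}\\
Y_\bullet=U_1 & \varphi_1=\varphi_2\alpha_1 & \varphi_3=\varphi_4=0 & 4\colon\ \varphi_2\alpha_1\alpha_4=0\\
Y_\bullet=U_2 & \varphi_2\alpha_1=0 & \varphi_3\alpha_2=\varphi_2,\ \varphi_4=0 & 2\colon\text{ by choice}\\
Y_\bullet=U_3 & \varphi_1=\varphi_2=0 & \varphi_3=\varphi_4=0 & \text{all maps are } 0\\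
Y_\bullet=U_4 & \varphi_2=0 & \varphi_3=0,\ \varphi_4=\varphi_1\alpha_4 & 3\colon\ \varphi_1\alpha_4\alpha_3=0;\ 4\colon\text{ by choice}
\end{array}
\]
For $X_\bullet=U_4$ the map $\varphi_4$ exists because $Y_\bullet$ is exact, and for $Y_\bullet=U_2$ the map $\varphi_3$ exists because $\operatorname{Hom}_A(X_\bullet,A)$ is exact. The hypothesis $\sigma^4=1$ cannot be dropped here: if $\sigma^4(x)\ne x$, then lifts of $\sigma(x)$ and $x$ satisfy square 1 but have no completion $T\to T$.

\subsection*{Axiom (N4)}
An arbitrary completion does not suffice. The cone of $(0,0,0,p)\colon T\to T$ is minimal and exact with $B_3=\left(\begin{smallmatrix}-1&0\\1&1\end{smallmatrix}\right)$ and $B_1=B_2=B_4=\operatorname{diag}(-1,1)$, so its monodromy is $\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)\neq1$ and it is not a 4-angle. The remedy is the freedom seen in Example~\ref{ex:candidate}: by \eqref{eq:chain}, adding $(0,0,p\varepsilon,0)$ to a chain map $T^m\to T^n$ gives a chain map with the same first two components.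

\begin{lemma}\label{lem:cone}
For every chain map $\varphi\colon T^m\to T^n$ there is a matrix $\varepsilon$ over $D$ such that the cone of $\varphi+(0,0,p\varepsilon,0)$ is a 4-angle.
\end{lemma}

\begin{proof}
We may replace $\varphi$ by $\psi\varphi\psi'$ for automorphisms $\psi$ of $T^n$ and $\psi'$ of $T^m$. This does not change cones up to isomorphism, and it permutes the maps $(0,0,p\varepsilon,0)$ because $\psi_3\,p\varepsilon\,\psi'_3=p\,\sigma(\bar\psi_3)\varepsilon\bar\psi'_3$. By \eqref{eq:chain} and $\sigma^4=1$, any lifts of $(\sigma^3g,\sigma^2g,\sigma g,g)$ with $g\in GL_n(D)$ form an automorphism of $T^n$, and $\bar\varphi_i=\sigma^{4-i}(\bar\varphi_4)$. Choosing $g,g'$ with $g\bar\varphi_4g'=\operatorname{diag}(1_r,0)$, we arrange $\bar\varphi_i=\operatorname{diag}(1_r,0)$ for all $i$. Taking $g=1$ shows that any quadruple of matrices congruent to $1$ modulo $I$ is an automorphism. Since $I^2=0$,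
\[
\begin{pmatrix}1-pa&0\\-pc&1\end{pmatrix}\begin{pmatrix}1+pa&pb\\pc&p\varepsilon\end{pmatrix}\begin{pmatrix}1&-pb\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\0&p\varepsilon\end{pmatrix}.
\]
Applying this in each position, we may assume $\varphi=\mathrm{id}_{T^r}\oplus(p\varepsilon_1,p\varepsilon_2,p\varepsilon_3,p\varepsilon_4)$.

A homotopy with residues $h_i$ contributes $p(h_i+\sigma(h_{i+1}))$ in position $i$, by \eqref{eq:twist}. Change $\varepsilon_3$ so that
\[
\varepsilon_1-\sigma(\varepsilon_2)+\sigma^2(\varepsilon_3)-\sigma^3(\varepsilon_4)=0,
\]
and put $h_1=0$, $h_4=\varepsilon_4$, $h_3=\varepsilon_3-\sigma(h_4)$, $h_2=\varepsilon_2-\sigma(h_3)$. Then $\varepsilon_i=h_i+\sigma(h_{i+1})$ for $i=4,3,2$ by construction, and for $i=1$ because $\sigma(h_2)=\sigma(\varepsilon_2)-\sigma^2(\varepsilon_3)+\sigma^3(\varepsilon_4)=\varepsilon_1$. So the second summand is null-homotopic, and the cone is isomorphic to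
\[
\operatorname{cone}(\mathrm{id}_{T^r})\oplus T^{\,n-r}\oplus(-p,-p,-p,-p)^{m-r}.
\]
The first summand is contractible, hence a sum of copies of the $U_i$ by Lemma~\ref{lem:minimal}. The last is isomorphic to $T^{m-r}$ by $(1,-1,1,-1)$; the signs close up because the period is even.
\end{proof}

Given $(\varphi_1,\varphi_2)$ as in (N3), complete it to a chain map $\varphi\colon X_\bullet\to Y_\bullet$. Write $X_\bullet=X'_\bullet\oplus X''_\bullet$ and $Y_\bullet=Y'_\bullet\oplus Y''_\bullet$ with $X'_\bullet\cong T^m$, $Y'_\bullet\cong T^n$ and $X''_\bullet,Y''_\bullet$ contractible. Change the component $\varphi'\colon X'_\bullet\to Y'_\bullet$ as in Lemma~\ref{lem:cone}; this alters only $\varphi_3$. The other three components start or end at a contractible complex, so $\varphi$ is homotopic to $\varphi'\oplus0$. Its cone is therefore isomorphic to the sum of $\operatorname{cone}(\varphi')$, of $Y''_\bullet$, and of the complex with terms $X''_{i+1}$ and negated maps, which is contractible. All three are 4-angles. This proves (N4) and Proposition~\ref{prop:ang}.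

\section{What a suspension is forced to do}\label{sec:forced}

In this section $(A,p)$ is any local ring of length two. A pretriangulated structure on $\mathcal C$ need not be related to the 4-angles. What constrains it is that weak cokernels are a feature of the additive category $\mathcal C$ alone. They are not unique, but local endomorphism rings leave little room.

\begin{lemma}\label{lem:weak}
In $\mathcal C$, the morphism $\iota$ is a weak cokernel of $\rho$, and $\kappa$ is a weak cokernel of $\iota$.
\end{lemma}

\begin{proof}
We have $\iota\rho=[p]=0$ in $A/pA$, and $\kappa\iota\in\operatorname{Hom}(P,Q)=0$. Let $Y=(M_1\xrightarrow{a}M_0)$ be any object. If $g\colon P\to Y$ is given by $g_0\colon A\to M_0$ and $g\rho=0$, then $g_0p=ah$ for some $h\colon A\to M_1$. So $(h,g_0)$ is a morphism $L\to Y$, and $(h,g_0)\iota=g$. If $g=(g_1,g_0)\colon L\to Y$ and $g\iota=0$, then $g_0=ah$ for some $h\colon A\to M_1$, and $g$ is homotopic to $(g_1-hp,0)$. Since $a(g_1-hp)=g_0p-g_0p=0$, the map $g_1-hp$ defines a morphism $Q\to Y$ whose composite with $\kappa$ is $g$.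
\end{proof}

\begin{proposition}\label{prop:SP}
For any pretriangulated structure on $\mathcal C$, the suspension $S$ satisfies $SP\cong Q$.
\end{proposition}

\begin{proof}
Take a triangle $P\xrightarrow{\rho}P\xrightarrow{b}Z\xrightarrow{c}SP$. We show first that $Z\cong L$. Both $b$ and $\iota$ are weak cokernels of $\rho$, so $b=s\iota$ and $\iota=tb$ for some $s\colon L\to Z$ and $t\colon Z\to L$. Then $(1-ts)\iota=0$ with $\iota\neq0$, so $1-ts$ is not a unit of the local ring $E$, and $ts$ is a unit. The endomorphism $\epsilon=1-s(ts)^{-1}t$ of $Z$ is idempotent, and $\epsilon b=\epsilon s\iota=0$. As $c$ is a weak cokernel of $b$, we get $\epsilon=\pi c$ with $\pi\colon SP\to Z$. Put $\gamma=c\pi\in\operatorname{End}(SP)\cong A$. If $\gamma$ were a unit, then $S(\rho)c=0$ would give $S(\rho)=S(\rho)c\pi\gamma^{-1}=0$, contrary to $\rho\ne0$. So $1-\gamma$ is a unit. Now $\gamma^3=c\epsilon^2\pi=c\epsilon\pi=\gamma^2$ gives $\gamma^2=0$, and then $\epsilon=\epsilon^3=\pi\gamma^2c=0$. Thus $s(ts)^{-1}t=1$, and $s$ is an isomorphism.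

Since $c$ is a weak cokernel of $b=s\iota$, the morphism $cs\colon L\to SP$ is a weak cokernel of $\iota$, and so is $\kappa$. Hence $cs=s'\kappa$ and $\kappa=t'cs$ for some $s'\colon Q\to SP$ and $t'\colon SP\to Q$. From $(1-t's')\kappa=0$ and $\kappa\ne0$ we see that $t's'$ is a unit of $\operatorname{End}Q=A$. Then $s'(t's')^{-1}t'$ is a nonzero idempotent of the local ring $\operatorname{End}(SP)$, so it equals $1$, and $s'$ is an isomorphism.
\end{proof}

The twist enters through an asymmetry between $P$ and $Q$. By \eqref{eq:homtable}, an element $[(a,b)]$ of $E$ acts on $\operatorname{Hom}(P,L)=D$ as left multiplication by $\bar b$, but on $\operatorname{Hom}(Q,L)=I$ it sends $pz$ to $apz=p\,\sigma(\bar a)z=p\,\sigma^2(\bar b)z$. An autoequivalence that carries $P$ to $Q$ must compensate for this $\sigma^2$.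

\begin{proposition}\label{prop:lift}
If $\mathcal C$ has an autoequivalence $S$ with $SP\cong Q$, then $E$ has a ring automorphism $\varphi$ with $\overline{\varphi(e)}=\sigma^{-2}(\bar e)$ for all $e\in E$.
\end{proposition}

\begin{proof}
The functor $S$ permutes the isomorphism classes of $P,Q,L$. If $SQ\cong L$, then $0=\operatorname{Hom}(Q,P)\cong\operatorname{Hom}(L,Q)\ne0$, which is absurd. So $SQ\cong P$ and $SL\cong L$. Replacing $\mathcal M$ by the equivalent category with objects $A^n$, and $S$ by an isomorphic functor, we may assume $SP=Q$. Then $S$ induces a ring automorphism $s\colon A=\operatorname{End}P\to\operatorname{End}Q=A$.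

We know nothing about $s$, so we remove it. Applying $s^{-1}$ to the entries of matrices is an automorphism of $\mathcal M$. It induces an autoequivalence $\Phi$ of $\mathcal C$ with $\Phi P=P$ that acts on $\operatorname{End}P$ by $s^{-1}$. The nonzero element $s^{-1}(p)$ lies in the radical, so it equals $pd'$ for a unit $d'$ of $A$, and $(d',1)$ is an isomorphism from $\Phi L=(A\xrightarrow{pd'}A)$ to $L$. Thus $S'=S\Phi$ satisfies $S'P=Q$ and $S'L\cong L$, and it induces the identity map $A=\operatorname{End}P\to\operatorname{End}Q=A$. Replacing $S'$ by an isomorphic functor that differs only at $L$, we assume $S'L=L$, so that $S'$ induces a ring automorphism of $E$.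

The morphism $S'(\iota)\in\operatorname{Hom}(Q,L)=I$ is nonzero, say $S'(\iota)=pd$ with $d\in D^\times$. Let $e\in E$ and choose $a\in A=\operatorname{End}P$ with $\bar a=\bar e$. Then $e\iota=\iota a$ in $\operatorname{Hom}(P,L)=D$. Applying $S'$ gives $S'(e)\cdot pd=pd\cdot a$, that is,
\[
p\,\sigma^2\bigl(\overline{S'(e)}\bigr)d=p\,d\bar e .
\]
Hence $\overline{S'(e)}=\sigma^{-2}(d)\,\sigma^{-2}(\bar e)\,\sigma^{-2}(d)^{-1}$. With a lift $f\in E^\times$ of $\sigma^{-2}(d)$, the automorphism $\varphi(e)=f^{-1}S'(e)f$ has the required property.
\end{proof}

\begin{remark}\label{rem:lifts}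
Every inner automorphism of $D$ lifts to an inner automorphism of $E$. An automorphism of $D$ that lifts to an automorphism $s$ of $A$ also lifts to $E$: if $s(p)=pd'$ with $d'$ a unit, then $[(a,b)]\mapsto[(d's(a)d'^{-1},s(b))]$ is a lift. So Proposition~\ref{prop:lift} can give a contradiction only if $\sigma^2$ is not inner and does not lift to $A$. This rules out commutative $A$, where $\sigma=1$.
\end{remark}

\section{A ring for which $\sigma^{-2}$ does not lift}\label{sec:ring}

\subsection*{A test for lifts}
We need a quantity in $E$ that can be computed in spite of the ambiguity of lifts. Commutators with a lift of a central element provide one. Let $(A,p)$ be a local ring of length two and let $y\in D$ be central with $\sigma(y)=y$. Fix a lift $\tilde y\in E$. For $x\in D$ with lift $\tilde x$, the commutator $[\tilde x,\tilde y]=\tilde x\tilde y-\tilde y\tilde x$ lies in $J$, so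
\[
[\tilde x,\tilde y]=\omega\,\eta(x)
\]
with $\eta(x)\in D$. This element does not depend on the lift of $x$, since $[\omega z,\tilde y]=\omega(zy-\sigma(y)z)=0$ by \eqref{eq:Erules}.

\begin{lemma}\label{lem:test}
If $E$ has a ring automorphism $\varphi$ that induces $\sigma^{-2}$ on $D$, then there are $c\in D^\times$ and $r\in D$ such that
\begin{equation}\label{eq:test}
c\,\sigma^{-2}(\eta(x))=\eta(x)+xr-rx\qquad\text{for all } x\in D \text{ with } \sigma(x)=x .
\end{equation}
\end{lemma}

\begin{proof}
Since $\varphi(J)=J$, we have $\varphi(\omega)=\omega c$ with $c\neq0$. For $z\in D$ with lift $e$ we have $\omega z=\omega\cdot e$, so $\varphi(\omega z)=\omega c\cdot\varphi(e)=\omega c\,\sigma^{-2}(z)$. The element $\varphi(\tilde y)$ lifts $\sigma^{-2}(y)=y$, so $\varphi(\tilde y)=\tilde y+\omega r$ for some $r$. If $\sigma(x)=x$, then $x^*=\varphi(\tilde x)$ is again a lift of $x$, and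
\[
\omega c\,\sigma^{-2}(\eta(x))=\varphi([\tilde x,\tilde y])=[x^*,\tilde y]+[x^*,\omega r]=\omega\,\eta(x)+\omega(\sigma(x)r-rx).\qedhere
\]
\end{proof}

The lemma suggests the design. Suppose $D$ contains $\sigma$-fixed elements $v_1,v_2,\dots$ such that each element of $D$ commutes with all but finitely many $v_j$. Then the unknown $r$ disappears from \eqref{eq:test} for $x=v_j$ with $j$ large, and $c\,\sigma^{-2}(\eta(v_j))=\eta(v_j)$ remains. If $\eta(v_j)$ has one component on which $\sigma^2$ acts by $-1$ and another on which it acts by $1$, and if $c$ cannot mix them, then $c=-1$ and $c=1$. So we need a division ring with infinitely many independent noncommuting pairs of generators, and a multiplication on $D\oplus D$ with prescribed commutators.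

\subsection*{The division ring $D$}
Let $k$ and $\zeta$ be as in Section~\ref{sec:intro}, so $\zeta^2=-1$. Let $\Lambda$ be the $k[y]$-algebra generated by $u_j,v_j$ $(j\ge1)$, with $y$ central, with
\[
v_ju_j=\zeta u_jv_j,
\]
and with all other pairs of generators commuting. Adjoining $u_j$ as a commuting variable, and then $v_j$ as a skew variable for the automorphism $u_j\mapsto\zeta u_j$, exhibits $\Lambda$ as a union of iterated skew polynomial rings. Hence $\Lambda$ is a domain, by comparison of leading coefficients, and the products $\prod_ju_j^{a_j}v_j^{b_j}$ form a $k[y]$-basis. The elements $u_j^4,v_j^4$ are central because $\zeta^4=1$. Dividing exponents by $4$ shows that $\Lambda$ is free over the central polynomial ring $Z_0=k[y,u_j^4,v_j^4: j\ge1]$ on the \emph{monomials}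
\[
\prod_ju_j^{a_j}v_j^{b_j},\qquad 0\le a_j,b_j\le3,\ \text{ almost all exponents } 0 .
\]
Let $K$ be the field of fractions of $Z_0$ and $D=\Lambda\otimes_{Z_0}K$. This is a localization of a domain at nonzero central elements, hence a domain, and the monomials form a $K$-basis. The product of two monomials is $\lambda$ times a monomial, where $\lambda$ is a power of $\zeta$ times a product of elements $u_j^4,v_j^4$.

Let $R_n\subset D$ be the $K$-span of the monomials in $u_j,v_j$ with $j\le n$, so $R_0=K$. It is a finite-dimensional domain over $K$, hence a division ring, since multiplication by a nonzero element is injective and therefore bijective. So $D=\bigcup_nR_n$ is a division ring. The elements $u_j,v_j$ commute with $R_{j-1}$, and $R_j$ is free as a left $R_{j-1}$-module on the $u_j^av_j^b$ with $0\le a,b\le 3$. Conjugation by $v_j$ multiplies a monomial by $\zeta^{a_j}$ and conjugation by $u_j$ multiplies it by $\zeta^{-b_j}$, so the center of $D$ is $K$, and $D$ is infinite-dimensional over its center.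

\subsection*{The maps $\sigma$, $\delta$, $\partial$}
Let $\sigma\colon D\to D$ be the $K$-linear map that multiplies a monomial by $\zeta^{\sum_ja_j}$. It is the $K$-algebra automorphism with $\sigma(u_j)=\zeta u_j$ and $\sigma(v_j)=v_j$, and $\sigma^4=1$. With $g_n=v_1\cdots v_n$ and $g_0=1$ we have $\sigma(g_n)=g_n$ and
\begin{equation}\label{eq:locinner}
\sigma(x)g_n=g_nx\qquad(x\in R_n).
\end{equation}
So $\sigma$ is inner on each $R_n$. On $D$, however, $\sigma^2$ is not inner, as Remark~\ref{rem:lifts} requires: an element of $R_n$ commutes with $u_{n+1}$, while $\sigma^2(u_{n+1})=-u_{n+1}$.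

Let $\delta\colon D\to D$ act as $d/dy$ on the coefficients in the monomial basis, where $d/dy$ is the derivation of $K$ that kills $k$ and all $u_j^4,v_j^4$. It kills the structure constants $\lambda$, so $\delta(xz)=\delta(x)z+x\delta(z)$. We have $\delta(y)=1$.

The third map is a $\sigma$-derivation, that is, an additive map with
\begin{equation}\label{eq:sigmader}
\partial(xz)=\sigma(x)\partial(z)+\partial(x)z .
\end{equation}
The maps $x\mapsto\sigma(x)d-dx$ with $d\in D$ are of this kind, but they vanish on $v_j$ for large $j$. We therefore take an infinite sum of them that is finite on each $R_n$. Put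
\[
w_j=u_j+u_j^2,\qquad d_n=\sum_{m=0}^{n-1}g_mw_{m+1}\in R_n .
\]
The factor $g_m$ makes the new term invisible on $R_m$: for $x\in R_m$, the element $w_{m+1}$ commutes with $x$, and \eqref{eq:locinner} gives $\sigma(x)g_mw_{m+1}-g_mw_{m+1}x=(\sigma(x)g_m-g_mx)w_{m+1}=0$. Hence
\[
\partial(x)=\sigma(x)d_n-d_nx\qquad(x\in R_n)
\]
does not depend on $n$ and defines a $K$-linear map $\partial\colon D\to D$. It satisfies \eqref{eq:sigmader}, because $\sigma(x)\sigma(z)d_n-d_nxz=\sigma(x)(\sigma(z)d_n-d_nz)+(\sigma(x)d_n-d_nx)z$, and it vanishes on $K$. Since $v_j$ commutes with $d_{j-1}$ and $g_{j-1}$, and since $v_ju_j^2=-u_j^2v_j$,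
\begin{equation}\label{eq:dv}
\partial(v_j)=g_{j-1}(v_jw_j-w_jv_j)=g_{j-1}\bigl((\zeta-1)u_jv_j-2u_j^2v_j\bigr).
\end{equation}

\subsection*{The ring $A$}
Let $A=D\oplus D$ with the multiplication of Example~\ref{ex:candidate} deformed by one term:
\[
(x,x')(z,z')=\bigl(xz,\ \sigma(x)z'+x'z+\partial(x)\delta(z)\bigr).
\]

\begin{lemma}\label{lem:A}
With $p=(0,1)$, the pair $(A,p)$ is a local ring of length two with residue ring $D$ and twist $\sigma$, and $pz=(0,z)$. For $x\in D$ we have $[(x,0),(y,0)]=p\,\partial(x)$.
\end{lemma}

\begin{proof}
The multiplication is biadditive. The second components of $((x,x')(t,t'))(z,z')$ and $(x,x')((t,t')(z,z'))$ both contain $\sigma(xt)z'+\sigma(x)t'z+x'tz$, and their difference is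
\[
\partial(x)\delta(t)z+\partial(xt)\delta(z)-\sigma(x)\partial(t)\delta(z)-\partial(x)\delta(tz)=\partial(x)\bigl(\delta(t)z+t\delta(z)-\delta(tz)\bigr)=0
\]
by \eqref{eq:sigmader}. The unit is $(1,0)$, as $\partial(1)=0=\delta(1)$. We have $p(z,z')=(0,z)$ and $(x,x')p=(0,\sigma(x))$. So $pA=Ap=0\oplus D$ is the kernel of the ring homomorphism $(x,x')\mapsto x$ onto the division ring $D$, and it has square zero. Hence $A$ is local with this radical, and the twist is $\sigma$. Finally, $y$ is central in $D$, so $[(x,0),(y,0)]=(0,\partial(x)\delta(y)-\partial(y)\delta(x))=(0,\partial(x))$.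
\end{proof}

This is the ring of Theorems~\ref{thm:ang} and \ref{thm:no}. It is not a finite-dimensional algebra over any field, since its quotient $D$ is infinite-dimensional over its center.

\begin{proposition}\label{prop:nolift}
For this ring, no ring automorphism of $E$ induces $\sigma^{-2}$ on $D$.
\end{proposition}

\begin{proof}
The element $y\in K$ is central and fixed by $\sigma$. Use the lifts $\tilde x=[((\sigma x,0),(x,0))]$ of $x\in D$ to $E$. Lemma~\ref{lem:A} in each component and the first formula of \eqref{eq:Erules} give
\[
[\tilde x,\tilde y]=\bigl[\bigl(p\,\partial(\sigma x),\,p\,\partial(x)\bigr)\bigr]=\omega\bigl(\partial(x)-\sigma^{-1}\partial\sigma(x)\bigr),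
\]
so $\eta=\partial-\sigma^{-1}\partial\sigma$. Write $u=u_j$, $v=v_j$, $g=g_{j-1}$. The map $\sigma^{-1}$ fixes $v$ and $g$, multiplies $uv$ by $\zeta^{-1}$ and multiplies $u^2v$ by $-1$. Since $(1-\zeta^{-1})(\zeta-1)=\zeta+\zeta^{-1}-2=-2$, formula \eqref{eq:dv} gives
\[
\eta(v)=-2g\,(uv+2u^2v),\qquad \sigma^{-2}(\eta(v))=-2g\,(-uv+2u^2v).
\]
Suppose an automorphism as in the statement exists, and let $c,r$ be as in Lemma~\ref{lem:test}. Choose $j$ with $c,r\in R_{j-1}$. Then $vr=rv$, and \eqref{eq:test} for $x=v$ reads, after division by $-2$,
\[
cg\,(-uv+2u^2v)=g\,(uv+2u^2v).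
\]
The elements $uv$ and $u^2v$ are left linearly independent over $R_{j-1}$, which contains $cg$ and $g$. So $-cg=g$ and $2cg=2g$, that is, $c=-1$ and $c=1$. This is impossible in characteristic different from $2$.
\end{proof}

\begin{remark}\label{rem:design}
Both terms of $w_j$ are needed for this test. With $w_j=u_j$ the equation \eqref{eq:test} for $x=v_j$ is solved by $c=-1$, $r=0$, and with $w_j=u_j^2$ it is solved by $c=1$, $r=0$. Infinitely many pairs of generators are needed as well: if the construction is carried out with $R_n$ in place of $D$, then $\sigma$ is inner by \eqref{eq:locinner}, and $\sigma^{-2}$ lifts by Remark~\ref{rem:lifts}.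
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:ang} and \ref{thm:no}]
By Lemma~\ref{lem:A}, $(A,p)$ is a local ring of length two whose twist satisfies $\sigma^4=1$. Theorem~\ref{thm:ang} is Proposition~\ref{prop:ang}, and Theorem~\ref{thm:no}(a) is Proposition~\ref{prop:SP}. Theorem~\ref{thm:no}(b) follows from Propositions~\ref{prop:lift} and \ref{prop:nolift}. The suspension of a pretriangulated structure would be an autoequivalence with $SP\cong Q$, so no such structure exists.
\end{proof}

\section{Cluster tilting subcategories of algebraic triangulated categories}\label{sec:ct}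

We recall the terms of Theorem~\ref{thm:ct}. A full subcategory $\mathcal M$ of a triangulated category $\mathcal T$ is \emph{2-cluster tilting} if every object of $\mathcal T$ has a right and a left $\mathcal M$-approximation and
\[
\mathcal M=\{Z: \operatorname{Hom}(\mathcal M,Z[1])=0\}=\{Z: \operatorname{Hom}(Z,\mathcal M[1])=0\}.
\]
A right $\mathcal M$-approximation of $Z$ is a morphism $M_0\to Z$ with $M_0\in\mathcal M$ through which every morphism from $\mathcal M$ to $Z$ factors, and left approximations are dual.

A dg category $\mathcal A$ has morphism complexes $\mathcal A(U,V)$ with differential $d$, and $d(fg)=d(f)g+(-1)^{|f|}fd(g)$. The category $H^0(\mathcal A)$ has the same objects and morphism groups $H^0\mathcal A(U,V)$. A right dg module $N$ is a family of complexes $N(U)$ with an associative and unital action $N(V)\otimes\mathcal A(U,V)\to N(U)$ by chain maps. A morphism of degree $n$ is a family of graded maps $f$ of degree $n$ that commute with the action, and its differential is $d\circ f-(-1)^nf\circ d$. Closed morphisms of degree $0$ up to homotopy form a triangulated category $\mathcal K$, whose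 triangles come from the cones $C(a)=N_1[1]\oplus N_0$ of closed morphisms $a\colon N_1\to N_0$ of degree $0$, with differential $\left(\begin{smallmatrix}-d&0\\a&d\end{smallmatrix}\right)$. The Yoneda functor $U\mapsto\mathcal A(-,U)$ is an isomorphism on morphism complexes, and we use it to view $\mathcal A$ as a category of dg modules and $H^0(\mathcal A)$ as a full subcategory of $\mathcal K$. The dg category $\mathcal A$ is \emph{pretriangulated} if the isomorphism closure of $H^0(\mathcal A)$ in $\mathcal K$ is closed under shifts and cones; then $H^0(\mathcal A)$ carries the induced triangulated structure, and $H^n\mathcal A(U,V)=\operatorname{Hom}(U,V[n])$. A triangulated category is \emph{algebraic} if it is triangle equivalent to such an $H^0(\mathcal A)$.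

Taking cones is not a functor on morphisms of $\mathcal T$, so there is no evident functor from $\mathcal H^{[-1,0]}(\mathcal M)$ to $\mathcal T$. The dg structure is used to describe morphisms between cones by matrices, and from these we build a functor in the opposite direction.

\begin{proof}[Proof of Theorem~\ref{thm:ct}]
\emph{Step 1: vanishing and presentations.} For $M,M'\in\mathcal M$ we have $H^1\mathcal A(M,M')=\operatorname{Hom}(M,M'[1])=0$. Also $H^{-1}\mathcal A(M,M')=\operatorname{Hom}(M,M'[-1])\cong\operatorname{Hom}(M[2],M'[1])=0$, because $M[2]\in\mathcal M$; this is the only use of $\mathcal M[2]=\mathcal M$. Let $Z\in\mathcal T$. Complete a right $\mathcal M$-approximation $M_0\to Z$ to a triangle $M_1\to M_0\to Z\to M_1[1]$. For $M\in\mathcal M$, in the exact sequence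
\[
\operatorname{Hom}(M,M_0)\to\operatorname{Hom}(M,Z)\to\operatorname{Hom}(M,M_1[1])\to\operatorname{Hom}(M,M_0[1])=0
\]
the first map is onto. So $\operatorname{Hom}(M,M_1[1])=0$, and $M_1\in\mathcal M$.

\emph{Step 2: $\mathcal T$ as a category of cones.} Let $\mathcal B$ be the category whose objects are the closed morphisms $a\colon M_1\to M_0$ of degree $0$ in $\mathcal A$ with $M_0,M_1\in\mathcal M$, and whose morphisms $a\to a'$ are the morphisms $C(a)\to C(a')$ in $\mathcal K$. Each $C(a)$ is isomorphic in $\mathcal K$ to an object of $\mathcal T$, since $\mathcal A$ is pretriangulated, and each object of $\mathcal T$ is isomorphic to some $C(a)$ by Step 1. So $\mathcal B\to\mathcal K$ and $\mathcal T\to\mathcal K$ are fully faithful with the same essential image, and $\mathcal B\simeq\mathcal T$.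

\emph{Step 3: morphisms between cones.} A morphism $C(a)\to C(a')$ of degree $n$ is a matrix
\[
F=\begin{pmatrix}f_1&s\\t&f_0\end{pmatrix},\qquad f_i\in\mathcal A^n(M_i,M_i'),\quad s\in\mathcal A^{n+1}(M_0,M_1'),\quad t\in\mathcal A^{n-1}(M_1,M_0'),
\]
and composition is the matrix product. Multiplying $F$ with the differentials of the two cones gives
\[
dF=\begin{pmatrix}-df_1-(-1)^nsa&-ds\\ dt+a'f_1-(-1)^nf_0a&df_0+a's\end{pmatrix}.
\]
In particular, for $G=\left(\begin{smallmatrix}g_1&h\\ \tau&g_0\end{smallmatrix}\right)$ of degree $-1$,
\begin{equation}\label{eq:dG}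
dG=\begin{pmatrix}ha-dg_1&-dh\\ d\tau+a'g_1+g_0a&a'h+dg_0\end{pmatrix}.
\end{equation}
Call $F$ \emph{triangular} if $s=0$. A triangular $F$ of degree $0$ is closed if and only if $df_1=0$, $df_0=0$ and $dt=f_0a-a'f_1$.

\emph{Step 4: the functor.} Define $\Theta\colon\mathcal B\to\mathcal H^{[-1,0]}(\mathcal M)$ on objects by $\Theta(a)=[a]$, the class of $a$ in $H^0$. Let $F$ be closed of degree $0$. Then $ds=0$, so $s=dh$ for some $h$ of degree $0$ because $H^1$ vanishes, and adding $dG$ with $G=\left(\begin{smallmatrix}0&h\\0&0\end{smallmatrix}\right)$ makes $F$ triangular. So every morphism of $\mathcal B$ has a triangular representative, and we put $\Theta(F)=([f_1],[f_0])$; this is a chain map because $f_0a-a'f_1=dt$. If a triangular $F$ equals $dG$, then $dh=0$ by \eqref{eq:dG}, and $([f_1],[f_0])=([h][a],[a'][h])$ is null-homotopic in the sense of \eqref{eq:homs}. So $\Theta$ is well defined and additive on morphisms. It respects composition, since a product of triangular matrices is triangular and the diagonal entries multiply.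

The functor $\Theta$ is surjective on objects, since every morphism of $\mathcal M$ has a closed representative. It is full: if $f_1,f_0$ are closed and $[f_0][a]=[a'][f_1]$, choose $t$ with $dt=f_0a-a'f_1$. It is faithful: let $F$ be closed and triangular with $[f_1]=[h][a]$ and $[f_0]=[a'][h]$ for a closed $h$, say $f_1=ha-dg_1$ and $f_0=a'h+dg_0$. With $\tau=0$ in \eqref{eq:dG}, the matrix $F-dG$ has only a lower left entry $t'$, and $dt'=0$. Since $H^{-1}$ vanishes, $t'=d\tau$ for some $\tau$, and with this $\tau$ we get $F=dG$. Hence $\mathcal T\simeq\mathcal B\simeq\mathcal H^{[-1,0]}(\mathcal M)$, and the triangulated structure of $\mathcal T$ is transported along this equivalence.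
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:notct}]
If $\mathcal M$ were such a subcategory, then $\mathcal C=\mathcal H^{[-1,0]}(\mathcal M)$ would be triangulated by Theorem~\ref{thm:ct}, contrary to Theorem~\ref{thm:no}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GKO} Geiss, Keller, Oppermann, \emph{$n$-angulated categories}, J. reine angew. Math. 675 (2013).

\bibitem{Yang} Dong Yang, \emph{From objects finitely presented by a rigid object in a triangulated category to 2-term complexes}, arXiv:2509.08246 (2025).

\end{thebibliography}
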